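\title{Smallest suffixient sets have bounded multiplicative sensitivity to edits and rotations}

\begin{abstract}
The size $\chi(w)$ of a smallest suffixient set of a word $w$ equals the number of its supermaximal right-extensions. Fujimaru, Navarro, Romana and Urbina conjectured that a single insertion, deletion, substitution or rotation increases $\chi$ by at most a constant factor. We prove this with the factor $289$, for all words with at least two distinct letters. We also show that $k$ such operations cost a factor $O(k\log(k+1))$, and that for each operation the factor $2$ is attained by arbitrarily long words. The proof charges every new supermaximal right-extension to a minimal forbidden word of $w$, and bounds the number of minimal forbidden words through one position by counting special factors of $w$ of a common length.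
\end{abstract}

\section{Introduction}

\subsection*{The measure $\chi$}

Let $T=T[1..n]$ be a word over an alphabet $\Sigma$. A factor (substring) $x$ of $T$, possibly empty, is \emph{right-maximal} if $xa$ and $xb$ occur in $T$ for two distinct letters $a\neq b$. If $x$ is right-maximal and $xa$ occurs in $T$, where $a$ is a letter, then $xa$ is a \emph{right-extension} of $T$. A set $S\subseteq\{1,\dots,n\}$ is \emph{suffixient} for $T$ if every right-extension of $T$ is a suffix of $T[1..j]$ for some $j\in S$, and $\chi(T)$ is the size of a smallest suffixient set.

A factor that is not right-maximal has at most one continuation in $T$. The right-extensions therefore record the points at which a factor of $T$, read from left to right, had a choice, together with the choice made; a suffixient set is a sample of prefixes of $T$ in which every such choice is seen. A right-extension is \emph{supermaximal} if it is not a proper suffix of another right-extension, and $\chi(T)$ is the number of supermaximal right-extensions (Lemma~\ref{lem:antichain}). For $T=a^n$ there are no right-maximal factors and $\chi=0$. For $T=a^nb$ with $n\ge1$ the right-maximal factors are $\varepsilon,a,\dots,a^{n-1}$, the supermaximal right-extensions are $a^n$ and $a^{n-1}b$,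 and $\chi=2$. If $T$ consists of $n\geq 2$ distinct letters, only $\varepsilon$ is right-maximal and $\chi=n$, the largest possible value. So $\chi$ is small on words that repeat themselves and large on words that do not.

\subsection*{The problem}

How much can $\chi$ grow when the word is changed slightly? We consider four operations: insertion of one letter at any position, deletion of one letter, substitution of one letter by another, and rotation, which turns $w=xy$ into $yx$. The \emph{multiplicative sensitivity} of $\chi$ to an operation is the supremum of $\chi(w')/\chi(w)$ over all words $w$ with at least two distinct letters and all $w'$ obtained from $w$ by one application of the operation. The restriction on $w$ excludes $\chi(w)=0$ and cannot be dropped, as the step from $a^n$ to $a^nb$ shows.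

Fujimaru, Navarro, Romana and Urbina \cite{FNRU} show that appending or prepending a letter increases $\chi$ by at most $2$, that for a family of words of length $n$ the additive change of $\chi$ under each of the four operations is $\Omega(\sqrt n)$, and that the multiplicative sensitivity of each operation is at least $3/2-o(1)$. They conjecture that it is bounded by a constant: there is an absolute $c$ with $\chi(w')\le c\,\chi(w)$ for every word $w$ with at least two distinct letters and every $w'$ obtained from $w$ by one of the four operations.

An edit in the middle of a word can create quadratically many new factors, and by the $\Omega(\sqrt n)$ bound no additive constant can absorb their effect. A proof must show that an edit can create many new supermaximal right-extensions only if $\chi(w)$ was already large. There is a reason to expect this. Every new factor contains a shortest new factor $yPa$, with $y$ and $a$ letters and with $yP$ and $Pa$ old. In $w$ the word $P$ is preceded by $y$ and followed by $a$, but never both at once; so $w$ branches at $P$, unless the ends of $w$ interfere. Branching after the edit should be paid for by branching before it.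

\subsection*{Results}

\begin{theorem}\label{thm:conj}
Let $w$ contain at least two distinct letters, and let $w'$ arise from $w$ by one insertion, deletion, substitution or rotation. Then $\chi(w')\le 289\,\chi(w)$.
\end{theorem}

The constant is not optimized. Each of the four operations produces either a factor of $w$ or two factors of $w$ joined by one letter (Lemma~\ref{lem:ops}), so that the theorem is a consequence of the following statement.

\begin{theorem}\label{thm:one}
Let $w$ contain at least two distinct letters, let $U,V$ be factors of $w$ (possibly empty) and let $c$ be any letter. Then $\chi(UcV)\le 289\,\chi(w)$. If $c$ does not occur in $w$, then $\chi(UcV)\le\chi(w)+2$.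
\end{theorem}

The bound $\chi(w)+2$ is sharp (Example~\ref{ex:fresh}). The method extends to many junctions.

\begin{theorem}\label{thm:many}
Let $w$ contain at least two distinct letters, let $m\ge1$, and let $v=U_0c_1U_1c_2\cdots c_mU_m$, where the $U_i$ are factors of $w$ (possibly empty) and the $c_i$ are arbitrary letters. Then
\[
\chi(v)\le\bigl(1+24m\,(14+4\log_2 m)\bigr)\,\chi(w).
\]
\end{theorem}

\begin{corollary}\label{cor:k}
If $w$ contains at least two distinct letters and $w'$ is obtained from $w$ by $k\ge1$ insertions, deletions, substitutions and rotations, then $\chi(w')=O(k\log(k+1))\,\chi(w)$.
\end{corollary}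

In the other direction we have the following.

\begin{proposition}\label{prop:lower}
For every $j\ge2$ the word $a(ab)^jb$ has $\chi=4$. It is obtained by one operation from each of the following words, all of which have $\chi=2$: from $(ab)^jb$ by inserting $a$ in front, from $(ab)^{j+1}b$ by deleting the second letter, from $b(ab)^jb$ by substituting $a$ for the first letter, and from $(ab)^jba$ by rotating the last letter to the front.
\end{proposition}

Hence the multiplicative sensitivity of each operation lies in $[2,289]$, and the ratio $2$ is attained by arbitrarily long words. Its exact value is not determined here.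

\subsection*{Plan of the proof}

Let $v=UcV$ and let $D$ be the number of distinct minimal forbidden words of $w$ (the shortest new factors above) that occur in $v$. Theorem~\ref{thm:one} is the combination of two inequalities,
\[
\chi(v)\le\chi(w)+12D\qquad\text{and}\qquad D\le 24\,\chi(w).
\]
The first is proved in Section~\ref{sec:charge} by a charging argument, the second in Sections~\ref{sec:special} and~\ref{sec:through}. Periodicity is the obstacle in both, and in both it is controlled by the fact that all new factors of $v$ pass through the position of $c$. Section~\ref{sec:lower} proves Proposition~\ref{prop:lower}, which also provides the first example of the charging. Section~\ref{sec:final} assembles the theorems.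

\section{Antichains, periods and forbidden words}\label{sec:prelim}

Positions of a word $v$ are $1,\dots,|v|$, and $v[i..j]$ is the factor from position $i$ to position $j$, empty if $j<i$. An \emph{occurrence} of a nonempty word $u$ in $v$ is an interval $[l,r]$ with $v[l..r]=u$; it \emph{ends at} $r$. We write $F(v)$ for the set of factors of $v$, including $\varepsilon$, and $\mathcal E(v)$ for the set of right-extensions of $v$.

\subsection*{Antichains}

An \emph{antichain} is a set of words none of which is a proper suffix of another. The supermaximal right-extensions of a word form an antichain. Of two suffixes of one word, the shorter is a suffix of the longer. This gives the counting device used throughout the paper.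

\medskip
\noindent\textbf{Suffix rule.} \emph{If every word of an antichain $A$ is a suffix of one of $r$ given words, then $|A|\le r$.}

\begin{lemma}\label{lem:antichain}
Let $w$ be a word.
\begin{itemize}
\item[(a)] $\chi(w)$ is the number of supermaximal right-extensions of $w$.
\item[(b)] Every antichain $A\subseteq\mathcal E(w)$ has $|A|\le\chi(w)$.
\item[(c)] If $F(v)\subseteq F(w)$, then $\chi(v)\le\chi(w)$.
\item[(d)] For each $n$, the word $w$ has at most $\chi(w)$ right-extensions of length $n+1$.
\item[(e)] If $w$ contains two distinct letters, then $\chi(w)\ge2$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $s$ be the number of supermaximal right-extensions. Every right-extension $u$ is a suffix of a supermaximal one, namely of a longest right-extension that has $u$ as a suffix. Choosing an end position of an occurrence for each supermaximal right-extension thus gives a suffixient set of size at most $s$. Conversely, if $S$ is suffixient, the supermaximal right-extensions are suffixes of the $|S|$ words $w[1..j]$, $j\in S$, so $s\le|S|$ by the suffix rule. This proves (a), and (b) is the suffix rule applied to the $s$ supermaximal right-extensions. In (c) we have $\mathcal E(v)\subseteq\mathcal E(w)$, and (b) applies to the supermaximal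 right-extensions of $v$. In (d), distinct words of equal length form an antichain. In (e), $\varepsilon$ is right-maximal, and two distinct letters of $w$ form an antichain in $\mathcal E(w)$.
\end{proof}

\subsection*{Periods}

An integer $d\ge1$ is a \emph{period} of $v$ if $v[t]=v[t+d]$ whenever both sides are defined; equivalently, positions congruent modulo $d$ carry the same letter. A period of $v$ is a period of each factor of $v$, and the minimal period of a nonempty word $v$ is at most $|v|$. We use four facts.
\begin{itemize}
\item[(P1)] \emph{Fine--Wilf theorem.} If $v$ has periods $s,t$ and $|v|\ge s+t-\gcd(s,t)$, then $v$ has period $\gcd(s,t)$.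
\item[(P2)] If $\pi$ is the minimal period of $v$ and $d$ is a period with $\pi+d\le|v|$, then $\pi\mid d$. Indeed, $\gcd(\pi,d)$ is a period by (P1), and it cannot be smaller than $\pi$.
\item[(P3)] If $u$ ends at positions $e$ and $e+d$ of $v$, then $v[e-|u|+1..e+d]$ has period $d$, because its $t$-th and $(t+d)$-th letters both equal $u[t]$. In particular $u$ has period $d$.
\item[(P4)] If $v$ has period $s$ and a factor $u$ of $v$ with $|u|\ge s$ has a period $g$ dividing $s$, then $v$ has period $g$. Indeed, every position of $v$ is congruent modulo $s$, hence modulo $g$, to a position inside $u$ with the same letter, and inside $u$ the letter depends only on the position modulo $g$.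
\end{itemize}

\subsection*{Minimal forbidden words}

Fix a word $w$ and put $L=F(w)$. A \emph{minimal forbidden word} (MFW) of $w$ is a word $M\notin L$ all of whose proper factors lie in $L$. It is nonempty, and it has length $1$ exactly when it is a letter that does not occur in $w$.
\begin{itemize}
\item[(M1)] No MFW is a proper factor of another. Hence in any word $v$, no occurrence of an MFW contains another occurrence of an MFW; in particular at most one of them begins, and at most one ends, at a given position.
\item[(M2)] Every word not in $L$ contains an MFW, namely a shortest factor not in $L$.
\item[(M3)] If $u\in L$, $b$ is a letter and $ub\notin L$, then the shortest suffix $M$ of $ub$ that is not in $L$ is an MFW. Indeed, a proper factor of $M$ is a factor of $u$ or of a shorter suffix of $ub$.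
\end{itemize}

\subsection*{Decompositions over $w$}

An \emph{$m$-decomposition} of $v$ over $w$ is an expression $v=U_0c_1U_1\cdots c_mU_m$ with \emph{blocks} $U_i\in L$ and letters $c_i$, the \emph{separators}. An occurrence that avoids the separators lies in one block. This is the only way in which the hypothesis $U_i\in L$ will be used:
\begin{itemize}
\item[(S)] every occurrence in $v$ of a word not in $L$ contains the position of a separator.
\end{itemize}

\begin{lemma}\label{lem:ops}
If $v$ has an $m$-decomposition over $w$ and $v'$ arises from $v$ by one insertion, deletion, substitution or rotation, then $v'$ has an $m'$-decomposition with $m'\le m+1$. A concatenation of $m+1$ factors of $w$ has an $m'$-decomposition with $m'\le m$.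
\end{lemma}

\begin{proof}
Two adjacent factors $U,U'\in L$ with no separator between them can be joined at the cost of at most one separator: if $U=\varepsilon$ we omit $U$, and otherwise we declare the last letter of $U$ a separator. Doing this $m$ times proves the second statement.

Every point at which $v$ can be cut, including its two ends, splits some block as $U_i=U'U''$, possibly with an empty part. An insertion of $c$ replaces such a $U_i$ by $U'cU''$. A substitution changes a separator, or replaces $U_i=U'dU''$ by $U'cU''$. A deletion removes $c_i$ and makes $U_{i-1}$ and $U_i$ adjacent, or replaces $U_i=U'dU''$ by the adjacent factors $U'U''$. A rotation turns $v=xy$ with $x=U_0c_1\cdots c_iU'$ and $y=U''c_{i+1}\cdots c_mU_m$ into $yx$, which has the same separators and one adjacency, between the last block of $y$ and the first block of $x$.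
\end{proof}

\section{The ratio 2}\label{sec:lower}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Over the alphabet $\{a,b\}$ a factor is right-maximal exactly when it is followed by $a$ at one occurrence and by $b$ at another. The four operations are read off from the words; for the deletion write $(ab)^{j+1}b=ab(ab)^jb$.

\emph{The word $v=a(ab)^jb$.} Let $x\ne\varepsilon$ be right-maximal. If $x$ ends in $a$, then $xa$ ends in $aa$, which occurs only at the beginning of $v$, so $x=a$; and $a$ is right-maximal, with extensions $aa$ and $ab$. If $x$ ends in $b$, then $xb$ ends in $bb$, which occurs only at the end of $v$, so $x$ is a suffix of $a(ab)^j$. Since $xa$ occurs, $x$ is also a suffix of $a(ab)^i$ for some $1\le i<j$. The word $a(ab)^j$ ends in $b(ab)^i$, so the longest common suffix of the two words is $(ab)^i$, and $x$ is a suffix of $y=(ab)^{j-1}$. Conversely, $y$ is followed by $a$ at the end of the prefix $a(ab)^{j-1}$ and by $b$ at the end of the prefix $a(ab)^j$, so all suffixes of $y$ are right-maximal. The right-extensions are $aa$, $ab$ and the nonempty suffixes of $ya$ and $yb$. The words $ya,yb,aa,ab$ end in $ba,bb,aa,ab$ respectively, so they form an antichain, and every right-extension is a suffix of one of them.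 Hence they are the supermaximal right-extensions and $\chi(v)=4$.

\emph{The four source words.} In each of them $aa$ does not occur, so no word ending in $a$ is right-maximal, and $bb$ occurs exactly once. A nonempty word is therefore right-maximal if and only if it is a common suffix of the prefix $R$ that ends at the first letter of $bb$ and of a prefix ending in a $b$ that is followed by $a$.
\begin{itemize}
\item In $(ab)^tb$ with $t\in\{j,j+1\}$ we have $R=(ab)^t$, and the other prefixes are $(ab)^i$ with $1\le i<t$. The common suffixes are the suffixes of $(ab)^{t-1}$.
\item In $b(ab)^jb$ we have $R=b(ab)^j$, and the other prefixes are $b(ab)^i$ with $0\le i<j$. The common suffixes are the suffixes of $b(ab)^{j-1}$.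
\item In $(ab)^jba$ we have $R=(ab)^j$, and the other prefixes are $(ab)^i$ with $1\le i<j$, and $(ab)^jb$. The last one has the longest common suffix $b$ with $R$, and $b$ is a suffix of $(ab)^{j-1}$ because $j\ge2$. The common suffixes are the suffixes of $(ab)^{j-1}$.
\end{itemize}
In each case the right-maximal words are the suffixes of one word $y$, the supermaximal right-extensions are $ya$ and $yb$, and $\chi=2$.
\end{proof}

\section{Charging new extensions to forbidden words}\label{sec:charge}

In this section $w$ and $v$ are arbitrary words, $L=F(w)$, and MFW means MFW of $w$. A supermaximal right-extension of $v$ is \emph{old} if it lies in $\mathcal E(w)$ and \emph{new} otherwise. Let $A$ be the antichain of new ones. By Lemma~\ref{lem:antichain}(b) there are at most $\chi(w)$ old ones, so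
\begin{equation}\label{eq:split}
\chi(v)\le\chi(w)+|A|.
\end{equation}

\subsection*{Three types}

For each $xa\in A$, with $a$ a letter, fix a letter $b\ne a$ with $xb\in F(v)$ and call $xb$ the \emph{partner} of $xa$. The words $xa$ and $xb$ are not both in $L$, since otherwise $xa\in\mathcal E(w)$. So one of them contains an MFW, and we charge $xa$ to it as follows.
\begin{itemize}
\item \emph{Type I: $xa\in L$.} Then $x\in L$ and $xb\notin L$. Charge $xa$ to the shortest suffix of the partner $xb$ that is not in $L$.
\item \emph{Type II: $xa\notin L$ and $x\in L$.} Charge $xa$ to the shortest suffix of $xa$ that is not in $L$.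
\item \emph{Type III: $x\notin L$.} Among the occurrences of MFWs inside $x$, take the one that ends last, and charge $xa$ to that MFW.
\end{itemize}
By (M1)--(M3), each $xa\in A$ is charged to a well-defined MFW that occurs in $v$.

\begin{example}\label{ex:prepend}
Let $w=(ab)^jb$ and $v=aw$, as in Section~\ref{sec:lower}. The extensions $(ab)^{j-1}a$ and $(ab)^{j-1}b$ are old, while $aa$ and $ab$ are new because $a$ is not right-maximal in $w$. They are partners of each other. The word $aa$ is an MFW, of type II, charged to itself. The word $ab$ is an old factor that has become a right-extension because of its partner: it is of type I and is also charged to $aa$.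
\end{example}

\begin{example}\label{ex:fresh}
Let $w=aabab$ and $v=wc$ with a letter $c\notin\{a,b\}$. The right-maximal factors of $w$ are $\varepsilon$ and $a$, the supermaximal right-extensions are $aa$ and $ab$, and $\chi(w)=2$. The right-maximal factors of $v$ are $\varepsilon,a,b,ab$, and of the right-extensions $a,b,c,aa,ab,ba,bc,aba,abc$ the supermaximal ones are $aa,ab,aba,abc$. So $\chi(v)=4=\chi(w)+2$. The new ones are $aba$ (type I, partner $abc$) and $abc$ (type II), both charged to the MFW $c$.
\end{example}

In both examples the MFW occurs once in $v$, at some end position $e$, and the suffix rule applied to the single word $v[1..e]$ leaves room for one element of type II and one partner of an element of type I. The next example shows that we cannot afford to pay once for every occurrence.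

\begin{example}\label{ex:run}
Let $t\ge1$, $w=ba^tb$ and $v=ba^{2t+1}b=(ba^t)\,a\,(a^tb)$. The right-maximal factors of $w$ are $a^i$ with $i<t$, so $\chi(w)=2$. A factor of $v$ lies outside $L$ exactly when it contains $M=a^{t+1}$, so $M$ is the only MFW in $v$, and it ends at the $t+1$ positions $t+2,\dots,2t+2$. Nevertheless $v$ has only two supermaximal right-extensions, $xa$ and $xb$ with $x=a^{2t}\notin L$, both of type III. After each occurrence of $M$ except the last, the next letter is $a$, the one that continues the period of $M$. A branching needs two different continuations, so it must involve the last occurrence.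
\end{example}

\subsection*{Chains}

The last example suggests counting only the occurrences at which a periodic sequence of occurrences starts or stops. Let $M$ be a nonempty word with $q=|M|$ and minimal period $\pi$, and let $K$ be the suffix of $M$ of length $\pi$. We identify an occurrence of $M$ in $v$ with its end position $e$. It is \emph{initial} if $M$ does not end at $e-\pi$, and \emph{final} if $M$ does not end at $e+\pi$. Linking $e$ to $e+\pi$ whenever $M$ ends at both partitions the occurrences into \emph{chains}, each with one initial and one final occurrence. Let $f$ be the number of chains. If $M$ ends at $e$ and at $e+\pi$, then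
\begin{equation}\label{eq:link}
v[e+1..e+\pi]=K\qquad\text{and}\qquad v[e-q+1..e+\pi]=MK,
\end{equation}
and these words depend on $M$ only.

\begin{lemma}\label{lem:chains}
Among the occurrences of $M$ in $v$ that contain a given position $p$, at most two are final.
\end{lemma}

\begin{proof}
An occurrence contains $p$ if and only if it ends in $[p,p+q-1]$. Let $e_1<\dots<e_h$ be these ends. They are consecutive among all ends of $M$ in $v$, and $e_h-e_1\le q-1$. Put $d_i=e_i-e_{i-1}$ for $2\le i\le h$. If $e_{i-1}$ is final, then $d_i\ne\pi$. It suffices to show that $d_i\neq\pi$ for at most one $i$, since then only $e_h$ and one other $e_{i-1}$ can be final.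

Let $d=d_i\ne\pi$. By (P3), $d$ is a period of $M$, so $d\ge\pi+1$. Suppose that $d+\pi\le q$. Then $\pi\mid d$ by (P2). The word $W=v[e_{i-1}-q+1..e_i]$ has period $d$ by (P3), and its prefix $M$ has length $q\ge d$ and period $\pi$, so $W$ has period $\pi$ by (P4). Then $M$ also ends at $e_{i-1}+\pi$, strictly between $e_{i-1}$ and $e_i$, which is impossible. Hence $d\ge q-\pi+1$, and adding the two lower bounds gives $2d\ge q+2$. Two such gaps would give $e_h-e_1\ge q+2$.
\end{proof}

Two final occurrences do occur: $M=aabaa$ has $\pi=3$ and ends at positions $5$ and $9$ of $aabaaabaa$, and both occurrences contain position $5$.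

\subsection*{The number of charges}

\begin{proposition}\label{prop:charge}
Let $M$ be an MFW of $w$ whose occurrences in $v$ form $f\ge1$ chains. Then $M$ is charged by
\begin{itemize}
\item[(a)] at most $f+1$ elements of type I and at most $f+1$ elements of type II;
\item[(b)] at most $2f(1+\log_2f)$ elements of type III, and at most $6$ if $f\le2$;
\item[(c)] at most $2$ elements in total if $M$ occurs only once in $v$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Words that leave $L$ at their last letter.} Let $C$ be the set of words $ub\in F(v)$ with $u\in L$, $ub\notin L$, whose shortest suffix not in $L$ is $M$. We claim that every word of $C$ is a suffix of $MK$ or of $v[1..e]$ for an initial occurrence $e$, and that $MK$ is needed only if some occurrence is not initial. An occurrence of $ub$ in $v$ ends at an end $e$ of $M$. If $e$ is initial, there is nothing to prove. Otherwise $M$ ends at $e-\pi\le e-1$. The occurrence of $u$ ends at $e-1$ and cannot contain this occurrence of $M$, because $u\in L$. So it begins after position $e-\pi-q+1$, and $ub$ is a suffix of $v[e-\pi-q+1..e]=MK$ by \eqref{eq:link}. This gives a list of at most $f+1$ words, and of one word if $M$ occurs once.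

\emph{Type II.} These elements lie in $C$, and the suffix rule bounds their number by the length of the list.

\emph{Type I.} Here the partners lie in $C$, but they need not form an antichain, so we return to the elements themselves. Let $xa$ and $x'a'$ be of type I, with partners that are suffixes of the same word of the list. Deleting the last letter of the partners, we see that one of $x,x'$ is a suffix of the other; say $x$ is a suffix of $x'$. From $x'a'\in L$ we get $xa'\in L$. As $xa\in L\setminus\mathcal E(w)$, the letter $a$ is the only one that follows $x$ in $w$, so $a'=a$. Then $xa$ is a suffix of $x'a'$, and they are equal since $A$ is an antichain. This proves (a), and shows that types I and II contribute at most one element each when $M$ occurs once.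

\emph{Type III.} For an end $e$ of $M$ let $R_e=v[e+1..|v|]$. Let $xa$ be of type III, charged to $M$, with partner $xb$. Write $x=gMz$, where the displayed $M$ is the occurrence of an MFW in $x$ that ends last. Fix an occurrence of $xa$ and one of $xb$ in $v$, and let the displayed $M$ end at $e$ in the first and at $e'$ in the second. Then $za$ is a prefix of $R_e$, $zb$ is a prefix of $R_{e'}$, and
\begin{equation}\label{eq:two}
xa \text{ is a suffix of } v[1..e+|z|+1] \text{ and also of } v[1..e'+|z|]\,a .
\end{equation}
Since $a\ne b$ we have $e\ne e'$. So type III is empty if $M$ occurs once, which completes the proof of (c).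

Suppose that $e$ is not final. Then $|z|<\pi$, for otherwise the fixed occurrence of $x$ would contain the occurrence of $M$ ending at $e+\pi$, which ends after the displayed one; this is where the choice of the last MFW is used. By \eqref{eq:link}, $za$ is a prefix of $K$. In the same way $zb$ is a prefix of $K$ if $e'$ is not final. Both cannot hold, so at least one of $e,e'$ is final.

\emph{Case $\alpha$: exactly one of $e,e'$ is final.} Call it $e_0$. One of $za,zb$ is a prefix of $K$ and the other is a prefix of $R_{e_0}$, so $z$ is the longest common prefix of $K$ and $R_{e_0}$, and it is determined by $e_0$. If $e_0=e$, then $xa$ is a suffix of $v[1..e_0+|z|+1]$. If $e_0=e'$, then $a=K[|z|+1]$ and $xa$ is a suffix of $v[1..e_0+|z|]\,K[|z|+1]$. Each final occurrence yields two words, so there are at most $2f$ elements in this case.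

\emph{Case $\beta$: both are final.} Now $z$ is a point at which the continuations $R_e$ of two final occurrences part. Summing over all pairs would cost a factor $f^2$; we avoid this by choosing, for each $z$ and $a$, the cheaper of the two descriptions in \eqref{eq:two}. For a word $u$ let $\Theta(u)$ be the set of final occurrences $e$ such that $u$ is a prefix of $R_e$. By \eqref{eq:two} and the suffix rule, the number of elements in case $\beta$ with given $z$ and $a$ is at most $|\Theta(za)|$, and also at most $\sum_{b\ne a}|\Theta(zb)|$. For each $z$ fix a letter $a^*(z)$ that maximizes $|\Theta(za^*(z))|$. We use the first bound for $a\ne a^*(z)$ and the second for $a=a^*(z)$. The number of elements with given $z$ is then at most $2\sum_{b\ne a^*(z)}|\Theta(zb)|$. Call a pair $(e,z)$ \emph{light} if $e\in\Theta(zb)$ for a letter $b\ne a^*(z)$, and let $\lambda$ be the number of light pairs. Summing over $z$, case $\beta$ contains at most $2\lambda$ elements.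

If $b\ne a^*(z)$, then $\Theta(zb)$ and $\Theta(za^*(z))$ are disjoint subsets of $\Theta(z)$ and the second is at least as large as the first, so $|\Theta(zb)|\le\frac12|\Theta(z)|$. Fix $e$ and let $(e,z_1),\dots,(e,z_r)$ be its light pairs, with $|z_1|<\dots<|z_r|$ and with $z_jb_j$ a prefix of $R_e$. Then $z_jb_j$ is a prefix of $z_{j+1}$, so $|\Theta(z_{j+1})|\le|\Theta(z_jb_j)|\le\frac12|\Theta(z_j)|$, and $1\le|\Theta(z_rb_r)|\le 2^{-r}f$. Thus $r\le\log_2f$ and $\lambda\le f\log_2f$, which gives the bound $2f+2f\log_2f$.

Finally let $f\le2$. If $(e,z)$ is light, then $\Theta(za^*(z))$ contains a final occurrence $e''\ne e$. So $e,e''$ are the two final occurrences, $z$ is the longest common prefix of $R_e$ and $R_{e''}$, and $e$ is the one in which $z$ is not followed by $a^*(z)$. Hence $\lambda\le1$, and type III contributes at most $2f+2\lambda\le6$.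
\end{proof}

Part (c) already settles the cases in which only one occurrence of an MFW can exist. This includes the second half of Theorem~\ref{thm:one} and the bound of \cite{FNRU} for appending or prepending a letter.

\begin{corollary}\label{cor:plus2}
Let $U,V\in F(w)$ and $v=UcV$. If $c$ does not occur in $w$, or $U=\varepsilon$, or $V=\varepsilon$, then $\chi(v)\le\chi(w)+2$.
\end{corollary}

\begin{proof}
By (S), every occurrence of an MFW in $v$ contains $p=|U|+1$. If $c\notin L$, then $[p,p]$ is such an occurrence, and by (M1) it is the only one. If $U=\varepsilon$, they all begin at $p$, and if $V=\varepsilon$, they all end at $p$, so by (M1) there is at most one. Now \eqref{eq:split} and Proposition~\ref{prop:charge}(c) apply.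
\end{proof}

\section{Special factors of a fixed length}\label{sec:special}

It remains to bound the number of MFWs through one position by a multiple of $\chi(w)$, and for this we need lower bounds on $\chi(w)$. The definition of $\chi$ looks only to the right, whereas an MFW branches on both sides. The two sides are linked by counting the factors of length $n+1$ once by their prefix and once by their suffix of length $n$. To remove the effect of the ends of $w$, let $\hat w=\$w\#$, where $\$$ and $\#$ are two distinct letters that do not occur in $w$. A factor of $\hat w$ is \emph{right special} if it is followed in $\hat w$ by at least two distinct letters, and \emph{left special} if it is preceded by at least two distinct letters. Suffixes of right special words are right special, and prefixes of left special words are left special.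

\begin{lemma}\label{lem:special}
Let $w$ contain at least two distinct letters. For every $0\le n\le|w|-1$, the word $\hat w$ has at most $\chi(w)$ right special and at most $\chi(w)$ left special factors of length $n$.
\end{lemma}

\begin{proof}
For $n=0$ there is only one factor, and $\chi(w)\ge2$. Let $1\le n\le|w|-1$, and let $F_k(u)$ be the set of factors of $u$ of length $k$. For $x\in F_n(\hat w)$ let $\deg(x)$ be the number of letters that follow $x$ in $\hat w$. The suffix of $\hat w$ of length $n$ ends in $\#$ and has degree $0$, and all other $x$ have degree at least $1$. Since $|F_{n+1}(\hat w)|=\sum_x\deg(x)$, we get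
\[
\sum_{x\text{ right special},\ |x|=n}(\deg(x)-1)=|F_{n+1}(\hat w)|-|F_n(\hat w)|+1=:S .
\]
The same computation with preceding letters, and with the prefix of $\hat w$ as the exceptional factor, shows that the corresponding sum over left special factors also equals $S$. Each term of either sum is at least $1$, so it suffices to prove $S\le\chi(w)$.

For $1\le k\le|w|$ the factors of $\hat w$ of length $k$ are those of $w$, the prefix of $\hat w$ and the suffix of $\hat w$, so $|F_k(\hat w)|=|F_k(w)|+2$ and $S=|F_{n+1}(w)|-|F_n(w)|+1$. Let $w$ have $g$ right-maximal factors of length $n$ and $t$ right-extensions of length $n+1$. Each of the other factors of length $n$ has at most one continuation in $w$, so $|F_{n+1}(w)|\le t+|F_n(w)|-g$ and $S\le t-g+1$. If $g=0$, then $t=0$ and $S\le1\le\chi(w)$. If $g\ge1$, then $S\le t\le\chi(w)$ by Lemma~\ref{lem:antichain}(d).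
\end{proof}

\begin{lemma}\label{lem:core}
Let $M=yPa$ be an MFW of $w$, with $y,a$ letters. Then $|P|\le|w|-1$, and $P$ is left special and right special in $\hat w$.
\end{lemma}

\begin{proof}
Since $yP\in L$, we have $|P|\le|w|-1$, the letter $y$ occurs in $w$, and $P$ is preceded by $y$ somewhere. Since $Pa\in L$, there is an occurrence of $Pa$ inside $w$. In $\hat w$ it is preceded by a letter, which is $\$$ or a letter of $w$, and it is not $y$ because $yPa\notin L$. So $P$ is left special. Exchanging the roles, $P$ is followed by $a$ somewhere, and an occurrence of $yP$ inside $w$ is followed in $\hat w$ by a letter other than $a$.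
\end{proof}

We call $P$ the \emph{core} of $M$. The letters $\$$ and $\#$ are needed here: for $w=aab$ the MFW $aaa$ has the core $a$, which in $w$ itself is preceded only by $a$.

\section{Forbidden words through one position}\label{sec:through}

\begin{proposition}\label{prop:through}
Let $w$ be a word and $\sigma\ge1$ an integer such that, for every $0\le n\le|w|-1$, the word $\hat w$ has at most $\sigma$ right special and at most $\sigma$ left special factors of length $n$. Let $v$ be any word and $p$ a position of $v$. Then at most $24\sigma$ MFWs of $w$ of length at least $2$ have an occurrence in $v$ that contains $p$.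
\end{proposition}

By Lemma~\ref{lem:special} we may take $\sigma=\chi(w)$; the statement is phrased with $\sigma$ because its hypothesis is then invariant under reversal of all words. The difficulty is that the hypothesis concerns special words of one length, while the cores have many lengths. We cut the cores down to a common length. Distinct cores may then become equal, but equal words at nearby positions force a period, and the place where this period breaks is a marker that tells the cores apart again.

\begin{proof}
For each MFW in question choose one occurrence $[l,r]$ containing $p$.

\emph{Step 1: symmetry.} It suffices to show that at most $12\sigma$ of the chosen occurrences satisfy $p-l\ge r-p$. Indeed, reversing $w$ and $v$ reverses the MFWs, exchanges left special and right special factors (and the names of $\$$ and $\#$), and exchanges $p-l$ with $r-p$. So the same bound holds for the remaining occurrences.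

Let $M_1,\dots,M_h$ be the MFWs with $p-l\ge r-p$. We may assume $h\ge2$. By (M1) no chosen interval contains another, so they can be numbered with
\[
l_1<\dots<l_h\le p\le r_1<\dots<r_h .
\]
Put $\alpha_k=p-l_k$ and $\beta_k=r_k-p$. The core $P_k=v[l_k+1..r_k-1]$ of $M_k$ has length $n_k=\alpha_k+\beta_k-1\le|w|-1$ and is left and right special by Lemma~\ref{lem:core}.

\emph{Step 2: a common length.} We want a length $N$ that fits into every core and is large compared with the spread of the right ends. Put $N=\alpha_h$. The $\alpha_k$ strictly decrease and the $\beta_k\ge0$ strictly increase, so $\alpha_k\ge N+h-k$ and $\beta_k\ge k-1$. Together with $\beta_h\le\alpha_h$ this gives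
\[
N\le N+h-2\le n_k\le|w|-1,\qquad 0\le\beta_k\le N,\qquad N\ge h-1\geq 1 .
\]
Split $[0,N]$ into $[0,\frac N3]$, $(\frac N3,\frac{2N}3]$, $(\frac{2N}3,N]$, and let $\mathcal K$ be the set of $k$ with $\beta_k$ in one of these parts. We show that $|\mathcal K|\le4\sigma$, which gives $h\le12\sigma$. The gain is that
\begin{equation}\label{eq:close}
|r_k-r_{k'}|\le N/3\qquad\text{for all }k,k'\in\mathcal K;
\end{equation}
the fraction $1/3$ is chosen so that the Fine--Wilf theorem applies in Step 4.

\emph{Step 3: groups.} The \emph{window} of $k\in\mathcal K$ is the interval $[r_k-N,r_k-1]$, and $Q_k=v[r_k-N..r_k-1]$ is the suffix of $P_k$ of length $N$. It is right special, so there are at most $\sigma$ distinct words $Q_k$. Group the indices of $\mathcal K$ by the word $Q_k$. If all groups are singletons, then $|\mathcal K|\le\sigma$ and we are done. Otherwise remove the largest index of each group, at most $\sigma$ indices in all, and let $\mathcal K'\neq\emptyset$ be the rest. We show that $|\mathcal K'|\le3\sigma$.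

\emph{Step 4: the run.} Call $k$ \emph{repeated} if its group has at least two elements. Then $Q_k$ ends at two positions of $v$ at distance at most $N/3$, so its minimal period is at most $N/3$ by (P3). Let $k,k'$ be repeated, in the same group or not, and let $\pi,\pi'$ be the minimal periods of $Q_k,Q_{k'}$. By \eqref{eq:close} the two windows overlap in a word $O$ with $|O|\ge2N/3\ge\pi+\pi'$. By (P1), $O$ has period $g=\gcd(\pi,\pi')$, and by (P4) so have $Q_k$ and $Q_{k'}$. Minimality gives $\pi=g=\pi'$. So all repeated windows have the same minimal period $\pi\le N/3$.

Let $[s,t]$ and $[s',E]$ be the leftmost and the rightmost repeated window. They overlap in at least $\pi$ positions, that is, $t-s'+1\ge\pi$, and $[s,E]$ contains all repeated windows. The word $v[s..E]$ has period $\pi$: if $i$ and $i+\pi$ lie in $[s,E]$, then either $i+\pi\le t$ and both lie in the first window, or $i>t-\pi\ge s'-1$ and both lie in the second. Let $B\le s$ be the smallest position such that $v[B..E]$ has period $\pi$, and call $[B,E]$ the \emph{run}. By minimality of $B$,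
\begin{equation}\label{eq:defect}
v[B-1]\ne v[B-1+\pi]\qquad\text{if }B>1 .
\end{equation}
For $k\in\mathcal K'$ the window of $k$ lies in the run, and so does the window of a larger index $k'$ of its group. Hence
\begin{equation}\label{eq:inrun}
B+N\le r_k\le r_{k'}-1\le E .
\end{equation}
The largest index of each group was removed in order to have $r_k\le E$: even the last letter of $M_k$ lies in the run. We split $\mathcal K'$ into three classes according to the left end $l_k$ (Figure~\ref{fig:run}) and bound each class by $\sigma$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.68cm,y=0.62cm]
\fill[gray!20] (7,-0.15) rectangle (16,3.6);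
\draw (0,0) -- (17,0) node[right] {$v$};
\node[above] at (7.1,3.6) {$B$};
\node[above] at (16,3.6) {$E$};
\draw[dashed] (6.6,3.6) -- (6.6,-0.2) node[below,xshift=-6pt] {$B-1$};
\draw[dashed] (8.6,3.6) -- (8.6,-0.2) node[below,xshift=6pt] {$B-1+\pi$};
\draw[dotted,thick] (13.5,3.6) -- (13.5,-0.2) node[below] {$p$};
\draw[|-|] (1,3) node[left] {far} -- (14,3);
\draw[line width=2.2pt] (5.6,3) -- (13.8,3);
\draw[|-|] (4,2) node[left] {near} -- (14.6,2);
\draw[line width=2.2pt] (4.2,2) -- (10.2,2);
\draw[|-|] (7.3,1) -- (15.2,1);
\node[left] at (6.5,1) {inside};
\end{tikzpicture}
\caption{Three minimal forbidden words occurring through position $p$ and ending in the run $[B,E]$ of period $\pi$ (shaded). The period fails at the pair of positions $B-1$, $B-1+\pi$. A word that begins left of the run is identified by where this pair sits in a special word of fixed length (thick): a prefix of its core if it begins near $B$, a suffix of its core if it begins far from $B$.}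
\label{fig:run}
\end{figure}

\emph{Step 5: the class ``inside'', $l_k\ge B$.} Here $[l_k,r_k]\subseteq[B,E]$ by \eqref{eq:inrun}. Suppose that $k\ne k'$ are in this class and in the same group. The word $Q_k=Q_{k'}$ has minimal period $\pi$ and period $d=|r_k-r_{k'}|\le N/3$, and $\pi+d\le N$, so $\pi\mid d$ by (P2). Thus $M_k$ and $M_{k'}$ occur in a word of period $\pi$ with ends congruent modulo $\pi$, so the shorter is a suffix of the longer. This contradicts (M1). The class contains at most one index from each group, so at most $\sigma$ indices.

In the other two classes $l_k<B$, so $B>1$ and \eqref{eq:defect} holds. Put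
\[
\lambda_k=B-1-l_k\ge0,\qquad \rho_k=r_k-B\ge N ,
\]
the numbers of letters of $P_k$ outside and inside the run, so that $n_k=\lambda_k+\rho_k$. The $\lambda_k$ are pairwise distinct, and so are the $\rho_k$. A \emph{defect} of a word $Z$ is an index $i$ with $1\le i\le|Z|-\pi$ and $Z[i]\ne Z[i+\pi]$.

\emph{Step 6: the class ``near'', $\lambda_k\le N-\pi$.} Let $Z_k=v[l_k+1..l_k+N]$ be the prefix of $P_k$ of length $N$, which is left special. Index $i$ of $Z_k$ is position $l_k+i$ of $v$. The indices $i>\lambda_k$ correspond to positions in $[B,r_k-1]\subseteq[B,E]$, so none of them is a defect. If $\lambda_k\ge1$, then index $\lambda_k$ is position $B-1$ and $\lambda_k+\pi\le N$, so $\lambda_k$ is a defect by \eqref{eq:defect}. Hence $\lambda_k$ is the last defect of $Z_k$, or $0$ if $Z_k$ has none. So $Z_k$ determines $\lambda_k$, the words $Z_k$ are pairwise distinct left special words of length $N$, and the class has at most $\sigma$ indices.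

\emph{Step 7: the class ``far'', $\lambda_k>N-\pi$.} Now the prefix of length $N$ does not reach position $B-1+\pi$. But the core extends so far to the left that a suffix of a common length $N'$ can reach position $B-1$. Let $N'=1+\max\rho_k$, the maximum taken over this class. By \eqref{eq:close}, $N'-1-\rho_k\le N/3$, and $N/3<\lambda_k$ because $\lambda_k>N-\pi\ge2N/3$. Therefore
\[
\rho_k<N'\le\rho_k+\lambda_k=n_k\le|w|-1 .
\]
Let $Y_k=v[r_k-N'..r_k-1]$ be the suffix of $P_k$ of length $N'$, which is right special. It covers position $B-1$ because $N'>\rho_k$, and position $B-1+\pi$ because $\rho_k\ge N\ge\pi$. Its positions after $B-1$ lie in $[B,E]$. So the last defect of $Y_k$ is at position $B-1$, and exactly $\rho_k$ letters of $Y_k$ follow it. Thus $Y_k$ determines $\rho_k$, the words $Y_k$ are pairwise distinct right special words of length $N'$, and the class has at most $\sigma$ indices.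

Altogether $|\mathcal K'|\le3\sigma$, $|\mathcal K|\le4\sigma$ and $h\le12\sigma$.
\end{proof}

\section{Proofs of the theorems}\label{sec:final}

Throughout, $w$ contains two distinct letters, $L=F(w)$ and $\chi=\chi(w)\ge2$. This hypothesis enters through Lemma~\ref{lem:special}, which allows $\sigma=\chi$ in Proposition~\ref{prop:through}.

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Let $v=UcV$ and $p=|U|+1$. If $c\notin L$, then $\chi(v)\le\chi+2\le289\chi$ by Corollary~\ref{cor:plus2}. Let $c\in L$. By (S), every occurrence of an MFW in $v$ contains $p$, and it has length at least $2$ because $c$ is not forbidden. By Proposition~\ref{prop:through}, the number $D$ of MFWs occurring in $v$ is at most $24\chi$. By Lemma~\ref{lem:chains}, each of them has $f\le2$ chains, so by Proposition~\ref{prop:charge} it is charged at most $3+3+6=12$ times. With \eqref{eq:split},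
\[
\chi(v)\le\chi+12D\le\chi+12\cdot24\,\chi=289\,\chi .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
The word $w$ has the $0$-decomposition $U_0=w$. By Lemma~\ref{lem:ops}, either $w'\in L$, and $\chi(w')\le\chi$ by Lemma~\ref{lem:antichain}(c), or $w'=UcV$ with $U,V\in L$, and Theorem~\ref{thm:one} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:many}]
Let $p_1<\dots<p_m$ be the positions of $c_1,\dots,c_m$ in $v$, and let $\mathcal D_i$ be the set of MFWs with an occurrence in $v$ containing $p_i$. If $c_i\notin L$, then $\mathcal D_i=\{c_i\}$ by (M1). If $c_i\in L$, all words of $\mathcal D_i$ have length at least $2$ and Proposition~\ref{prop:through} applies with $p=p_i$. In both cases $|\mathcal D_i|\le24\chi$. For an MFW $M$ occurring in $v$ let $s_M$ be the number of $i$ with $M\in\mathcal D_i$. Then $1\le s_M\le m$ by (S), and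
\[
\sum_Ms_M=\sum_{i=1}^m|\mathcal D_i|\le24m\chi .
\]
Every final occurrence of $M$ contains one of the $s_M$ positions $p_i$ with $M\in\mathcal D_i$, so Lemma~\ref{lem:chains} gives $f\le2s_M\le2m$. By Proposition~\ref{prop:charge}, the number of elements charged to $M$ is at most
\[
2(f+1)+2f(1+\log_2f)\le 6s_M+4s_M(2+\log_2m)=s_M(14+4\log_2m).
\]
Summing over $M$ and using \eqref{eq:split} completes the proof.
\end{proof}

For $m=1$ Theorem~\ref{thm:many} gives the factor $337$; the factor $289$ comes from the sharper count for $f\le2$ in Proposition~\ref{prop:charge}(b).

\begin{proof}[Proof of Corollary~\ref{cor:k}]
Starting from $U_0=w$ and applying Lemma~\ref{lem:ops} $k$ times, we obtain an $m$-decomposition of $w'$ over $w$ with $m\le k$. If $m=0$, then $\chi(w')\le\chi$ by Lemma~\ref{lem:antichain}(c). Otherwise Theorem~\ref{thm:many} applies, and its factor is increasing in $m$.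
\end{proof}

\begin{remark}
By the second part of Lemma~\ref{lem:ops}, Theorem~\ref{thm:many} also covers block operations. Deleting a block turns $xyz$ into $xz$, moving a block turns $xyzu$ into $xzyu$, and copying a factor $y$ of $w=xz$ gives $xyz$. These are concatenations of two, four and three factors of $w$, so each operation increases $\chi$ by at most a constant factor.
\end{remark}

\begin{thebibliography}{9}

\bibitem{FNRU}
Hiroto Fujimaru, Gonzalo Navarro, Giuseppe Romana, Cristian Urbina,
\emph{Smallest Suffixient Sets: Effectiveness, Resilience, and Calculation},
arXiv:2506.05638 (2025).

\end{thebibliography}
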